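# Strongly pseudocompact topologies on Abelian groups that carry a pseudocompact one

Throughout, all topological groups and group topologies are Hausdorff, and we use that a Hausdorff topological group is Tychonoff. We write $\mathbb N=\{0,1,2,\dots\}$, $\mathfrak c=2^\omega$, $\mathbb T=\mathbb R/\mathbb Z$; $\mathbb Z(n)$ is the cyclic group of order $n$, $H^{(\kappa)}$ is the direct sum of $\kappa$ copies of $H$, and $H^\kappa$ is the full power. "Countable" includes finite.

## 1. Two topologies on $\mathbb Z(2)^{(\mathfrak c)}$

Start inside the compact group $\mathbb Z(2)^{\omega_1}$ with the product topology, and let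
$$\Sigma=\{x\in\mathbb Z(2)^{\omega_1}: x(\alpha)\ne 0 \text{ for only countably many } \alpha\}.$$
This is a dense proper subgroup, so it is not compact. Still, it has a strong selection property. Let $U_0,U_1,\dots$ be non-empty open subsets of $\Sigma$. A basic open set restricts only finitely many coordinates, so we can choose $x_n\in U_n$ that vanishes outside a finite set $F_n\subseteq\omega_1$. The set $A=\bigcup_nF_n$ is countable, so $\mathbb Z(2)^A$ is compact metrizable, and some subsequence of $(x_n|_A)$ converges to an $f\in\mathbb Z(2)^A$. Outside $A$ every $x_n$ is $0$. Hence the same subsequence of $(x_n)$ converges to the point that is $f$ on $A$ and $0$ elsewhere, and this point lies in $\Sigma$.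

Two consequences follow. First, every continuous $h:\Sigma\to\mathbb R$ is bounded: otherwise the sets $U_n=\{|h|>n\}$ are non-empty and open, we choose $x_n\in U_n$ with a convergent subsequence, and $h$ would be unbounded along a convergent sequence. Second, if the $U_n$ are pairwise disjoint, the chosen points form a non-closed set (Lemma 1 below). These properties have names.

**Definition 1.** Let $X$ be a Tychonoff space. It is *pseudocompact* if every continuous real-valued function on $X$ is bounded. It is *strongly pseudocompact* if for each sequence $\{U_n:n\in\mathbb N\}$ of pairwise disjoint non-empty open subsets one can choose $x_n\in U_n$ for every $n$ so that $\{x_n:n\in\mathbb N\}$ is not closed in $X$.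

**Definition 2.** A non-empty space $X$ is *selectively sequentially pseudocompact* (*ssp*) if for every sequence $(U_n)_{n\in\mathbb N}$ of non-empty open sets one can choose $x_n\in U_n$ so that $(x_n)$ has a subsequence converging to a point of $X$.

(For Tychonoff spaces, the definition of strong pseudocompactness above is equivalent to the original one of García-Ferreira and Ortiz-Castillo, stated via $p$-limits for ultrafilters $p$ on $\mathbb N$. We use only the version above.)

So $\Sigma$ is ssp. As an abstract group, $\Sigma$ is a vector space over the two-element field, and its size is at least $2^\omega$ and at most $\omega_1^\omega\cdot 2^\omega=\mathfrak c$. Hence $\Sigma\cong\mathbb Z(2)^{(\mathfrak c)}$.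

Now put a different topology on $V=\mathbb Z(2)^{(\mathfrak c)}$. We need one theorem and one observation. A subset is *$G_\delta$-dense* in $X$ if it meets every non-empty $G_\delta$-subset of $X$. The theorem of Comfort and Ross says that *a topological group is pseudocompact if and only if it is precompact and $G_\delta$-dense in its (compact) completion*. The observation is this.

**(α)** *Let $D\subseteq\prod_{i\in I}C_i$ with all $C_i$ compact metrizable. Then $D$ is $G_\delta$-dense if and only if $\pi_B(D)=\prod_{i\in B}C_i$ for every countable $B\subseteq I$.* Here $\pi_B$ is the projection. Indeed, points of the metrizable space $\prod_{i\in B}C_i$ are $G_\delta$, so the fibres of $\pi_B$ are non-empty $G_\delta$-sets, which gives one direction. Conversely, let $x\in W=\bigcap_{n}O_n$ with $O_n$ open. Each $O_n$ contains a basic neighborhood of $x$ determined by finitely many coordinates, so $W$ contains $\{y:y|_B=x|_B\}$ for some countable $B$, and $D$ meets this set.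

Let $(b_\alpha)_{\alpha<\mathfrak c}$ be a basis of $V$. Let $I$ be the set of pairs $i=(S,\chi)$ with $S$ a countable subgroup of $V$ and $\chi:S\to\mathbb Z(2)$ a homomorphism. Then $|I|=\mathfrak c$, because $\mathfrak c^\omega=\mathfrak c$. For the same reason there are exactly $\mathfrak c$ pairs $(B,z)$ with $B\subseteq I$ countable and $z\in\mathbb Z(2)^B$. List them as $(B_\alpha,z_\alpha)_{\alpha<\mathfrak c}$, each pair occurring $\mathfrak c$ times. For $i=(S,\chi)$ let $\operatorname{supp}S$ be the countable set of those $\alpha$ such that $b_\alpha$ occurs in the expansion of an element of $S$. Define a homomorphism $\varphi_i:V\to\mathbb Z(2)$ as follows: on the span of $\{b_\alpha:\alpha\in\operatorname{supp}S\}$ it is some linear extension of $\chi$; for $\alpha\notin\operatorname{supp}S$ put $\varphi_i(b_\alpha)=z_\alpha(i)$ if $i\in B_\alpha$, and $\varphi_i(b_\alpha)=0$ otherwise. Let $j:V\to\mathbb Z(2)^I$, $j(g)=(\varphi_i(g))_{i\in I}$.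

The map $j$ is injective: for $g\ne0$ use $S=\{0,g\}$ and $\chi(g)=1$. Its image is $G_\delta$-dense: given $(B,z)$, choose $\alpha$ with $(B_\alpha,z_\alpha)=(B,z)$ outside the countable set $\bigcup\{\operatorname{supp}S:(S,\chi)\in B\}$. Then $\varphi_i(b_\alpha)=z(i)$ for all $i\in B$, and (α) applies. By Comfort–Ross, $V$ with the topology induced by $j$ is pseudocompact. But it has no non-trivial convergent sequences. If distinct $g_n$ converged to $g$, then (after dropping at most one term) $h_n=g_n-g$ would be distinct and non-zero with $h_n\to0$. An infinite subset of $V$ spans an infinite-dimensional space, so it contains an infinite independent set. Hence, for $S$ the span of the $h_n$, some $\chi:S\to\mathbb Z(2)$ takes the value $1$ at infinitely many $h_n$. The continuous character $\varphi_{(S,\chi)}$ extends $\chi$, so $h_n\not\to0$. Consequently this topology is not ssp: take pairwise disjoint non-empty open sets $U_n$ (any infinite Hausdorff space has them); a convergent subsequence of $x_n\in U_n$ would have distinct terms.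

Thus one abstract group can carry a pseudocompact topology with the selection property and another one without it. For strong pseudocompactness the situation is similar: there exists a pseudocompact Abelian topological group which is not strongly pseudocompact. We take this as a known fact; the example just given was only checked not to be ssp. So the first approach, to show that the given topology is good enough, cannot work. One has to change the topology, and the question of García-Ferreira and Tomita is whether this is always possible:

*If an Abelian group admits a pseudocompact group topology, does it admit a strongly pseudocompact group topology?*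

The question is taken from Alejandro Dorantes-Aldama and Dmitri Shakhmatov, "Selectively sequentially pseudocompact group topologies on torsion and torsion-free Abelian groups", arXiv:1708.06587 (2017), where it is treated as open and answered for particular classes of Abelian groups under additional set-theoretic assumptions. We prove that the answer is yes, in ZFC, for all Abelian groups, and that one can always reach an ssp topology, as in the case of $\Sigma$.

## 2. Convergent selections, strong pseudocompactness and products

**Lemma 1.** *(1) An ssp Tychonoff space is strongly pseudocompact. (2) A strongly pseudocompact space is pseudocompact.*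

*Proof.* (1) Let $U_n$ be pairwise disjoint, non-empty and open. Pick $x_n\in U_n$ with a subsequence converging to $x$. If $x=x_k$ for some $k$, then $U_k$ is a neighborhood of $x$ containing $x_n$ only for $n=k$, so no subsequence can converge to $x$, a contradiction. So $x\notin\{x_n:n\in\mathbb N\}$, while $x$ is in the closure of this set.

(2) Let $h$ be an unbounded continuous function on $X$. Choose $y_n\in X$ with $|h(y_{n+1})|>|h(y_n)|+2$, and put $U_n=\{x:\,\big||h(x)|-|h(y_n)|\big|<1/3\}$. These sets are non-empty, open and pairwise disjoint. Each point $x$ has the neighborhood $\{z:\big||h(z)|-|h(x)|\big|<1/3\}$, which meets at most one $U_n$. So for any choice $x_n\in U_n$, every point has a neighborhood containing at most one $x_n$, and $\{x_n:n\in\mathbb N\}$ is closed. Hence $X$ is not strongly pseudocompact. $\square$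

**Lemma 2.** *Any product of ssp spaces is ssp.*

*Proof.* The idea is to treat coordinates one at a time and diagonalize. Shrinking, we may take $U_n=\prod_\alpha U_{n,\alpha}$ with $U_{n,\alpha}=X_\alpha$ for $\alpha$ outside a finite set $F_n$. Enumerate $\bigcup_nF_n$ as $\{\alpha_0,\alpha_1,\dots\}$ (possibly finite) and put $J_{-1}=\mathbb N$. Inductively apply the ssp property of $X_{\alpha_i}$ to the sequence $(U_{n,\alpha_i})_{n\in J_{i-1}}$: choose $x_n(\alpha_i)\in U_{n,\alpha_i}$ for $n\in J_{i-1}$ and an infinite $J_i\subseteq J_{i-1}$ such that $(x_n(\alpha_i))_{n\in J_i}$ converges in $X_{\alpha_i}$. Let $J$ be infinite with $J\setminus J_i$ finite for all $i$; for instance pick $j_0<j_1<\cdots$ with $j_i\in J_i$, or take the last $J_i$ if there are finitely many. Choose the values $x_n(\alpha_i)\in U_{n,\alpha_i}$ that are still undefined arbitrarily. On each coordinate outside $\{\alpha_0,\alpha_1,\dots\}$ let $x_n$ be a fixed point independent of $n$. Then $x_n\in U_n$, and $(x_n)_{n\in J}$ converges in every coordinate. $\square$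

Strong pseudocompactness itself is harder to handle directly. Lemma 1 and Lemma 2 say that ssp is stronger and behaves well under products, so we aim at ssp.

## 3. $\omega$-full sets, admissible cardinals and the equivalence theorem

By (α), a $G_\delta$-dense subset of $2^\sigma$ is exactly one that realizes all patterns on all countable sets of coordinates. How many points does that need?

**Definition 3.** For a set $X$ and a cardinal $\sigma$, a set $S\subseteq X^\sigma$ is *$\omega$-full* if it projects onto $X^A$ for every countable $A\subseteq\sigma$. For infinite $\sigma$, $\mathfrak m(\sigma)$ is the least size of an $\omega$-full subset of $2^\sigma$. A cardinal $\tau$ is *admissible* if $\mathfrak m(\sigma)\le\tau\le2^\sigma$ for some uncountable $\sigma$.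

Projecting onto $2^A$ with $|A|=\omega$ gives $\mathfrak m(\sigma)\ge\mathfrak c$, so admissible cardinals are $\ge\mathfrak c$. The functions $\omega_1\to2$ with countable support form an $\omega$-full set of size $\omega_1^\omega\cdot2^\omega=\mathfrak c$, so
$$\mathfrak m(\omega_1)=\mathfrak c. \tag{1}$$
The value can be small even for much larger $\sigma$. We check that $\mathfrak m(2^{\mathfrak c})=\mathfrak c$. Regard $\sigma=2^{\mathfrak c}$ as the set of functions $p:\mathfrak c\to2$. For countable $B\subseteq\mathfrak c$ and countable $T\subseteq2^B$ let $F_{B,T}(p)=1$ if $p|_B\in T$ and $0$ otherwise. There are $\mathfrak c$ such functions. Given a countable $A\subseteq\sigma$ and $z:A\to2$, collect for each pair of distinct members of $A$ a coordinate where they differ. This gives a countable $B$ for which $p\mapsto p|_B$ is injective on $A$, and with $T=\{p|_B:p\in A,\,z(p)=1\}$ we have $F_{B,T}|_A=z$.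

Some algebraic notation. For an Abelian group $G$ put $nG=\{nx:x\in G\}$, $G[n]=\{x\in G:nx=0\}$, and let $t(G)$ be the torsion subgroup. A set $Y$ of non-zero elements is *independent* if $\langle Y\rangle=\bigoplus_{y\in Y}\langle y\rangle$. The *free rank* $r_0(G)$ is the size of any maximal independent set of elements of infinite order.

**Theorem.** *For an Abelian group $G$ the following are equivalent.*

* (a) $G$ admits a pseudocompact group topology.
* (b) $G$ admits an ssp group topology.
* (c) $G$ admits a strongly pseudocompact group topology.
* (c′) $G$ admits a group topology for which all powers $G^\kappa$ are strongly pseudocompact.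
* (d) There is an integer $m\ge1$ such that
  * (i) $mG=0$, or there is an uncountable $\sigma$ with $\mathfrak m(\sigma)\le r_0(G)$ and $|mG|\le2^\sigma$; and
  * (ii) for every $n\ge1$ dividing $m$, $nG$ is finite or $|nG|$ is admissible.

*In particular (a) ⇒ (c), with no set-theoretic assumption beyond ZFC.*

To get a feeling for (d), test it on small cases. The group $\mathbb Z$ fails (ii) already for $n=1$, since $\omega<\mathfrak c$. The free group $\mathbb Z^{(\mathfrak c)}$ satisfies (d) with $m=1$ and $\sigma=\omega_1$, by (1). The divisible group $\mathbb Z(2^\infty)^{(\mathfrak c)}$ satisfies $mG=G\neq0$ for all $m\ge1$ and has $r_0=0<\mathfrak c$, so (i) fails. For bounded groups the order of the summands matters. Let $G=\mathbb Z(2)^{(\omega)}\oplus\mathbb Z(4)^{(\mathfrak c)}$ and $m=4$: here $|G|=|2G|=\mathfrak c$ and $4G=0$, so (d) holds. But for $G=\mathbb Z(2)^{(\mathfrak c)}\oplus\mathbb Z(4)^{(\omega)}$ condition (i) forces $mG=0$ (because $r_0(G)=0$), hence $4\mid m$, and $2G\cong\mathbb Z(2)^{(\omega)}$ is infinite of size $\omega$, which is not admissible; (d) fails.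

Several implications are already available. (b) ⇒ (c′): if $G$ is ssp, then every $G^\kappa$ is ssp by Lemma 2, hence strongly pseudocompact by Lemma 1(1). (c′) ⇒ (c): take $\kappa=1$. (c) ⇒ (a): Lemma 1(2). What remains is (a) ⇒ (d), in Sections 5 and 6, and (d) ⇒ (b), in Sections 7–9. So (d) is the purely algebraic bridge: we forget the given topology, keep a few cardinal numbers, and build a new topology from them.

## 4. Facts about compact groups and Abelian groups

We use the following textbook facts besides Comfort–Ross.

* Pontryagin duality for compact Abelian $K$ with dual $\widehat K$. The characters of $K$ embed $K$ into $\mathbb T^{\widehat K}$; $w(K)=|\widehat K|$ for infinite $K$, where $w$ is weight (so $|K|\le2^{w(K)}$). For a closed subgroup $N\le K$ restriction $\widehat K\to\widehat N$ is onto with kernel $\cong\widehat{K/N}$. A subgroup $Y\le\widehat K$ gives a continuous surjection $K\to\widehat Y$, and the dual of a direct sum of discrete groups is the product of the duals.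
* Prüfer–Baer: an Abelian group of bounded exponent is a direct sum of cyclic groups, which may be taken of prime-power order.
* Divisible Abelian groups are injective. Every torsion divisible group is a direct sum of groups $\mathbb Z(p^\infty)$. Every Abelian group embeds as an essential subgroup in a divisible group, its divisible hull, where *essential* means meeting every non-zero subgroup non-trivially. The hull is unique up to isomorphism.
* Hausdorff: on an infinite set of size $\sigma$ there is an independent family of $2^\sigma$ subsets, that is, one in which any finitely many distinct members $D_1,\dots,D_r$, some of them replaced by complements, still have a common point.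
* Free rank: $r_0(G)=r_0(H)+r_0(G/H)$ for $H\le G$, and $r_0(G)\le|G|$. If $F$ is generated by a maximal independent set of elements of infinite order, then $F$ is free of rank $r_0(G)$ and $G/F$ is torsion (an $a$ of infinite order with $\langle a\rangle\cap F=0$ could be added). Since $G/t(G)$ embeds in a $\mathbb Q$-vector space of dimension $r_0(G)$, we have $|G/t(G)|\le\max(r_0(G),\omega)$.

Two further observations complement (α).

**(β)** *If $f:X\to Y$ is a continuous surjection and $D$ is $G_\delta$-dense in $X$, then $f(D)$ is $G_\delta$-dense in $Y$*, since preimages of non-empty $G_\delta$-sets are non-empty $G_\delta$-sets.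

**(γ)** *A non-empty $G_\delta$-set $\bigcap_iO_i$ in a compact Hausdorff space contains a non-empty closed $G_\delta$-set.* Take $x$ in it and open $V_i\ni x$ with $\overline{V_{i+1}}\subseteq V_i\cap O_i$; then $\bigcap_iV_i=\bigcap_i\overline{V_i}$ is as required.

## 5. Lower bounds for the size of $G_\delta$-dense sets

For subsets of $\mathbb Z(2)^\lambda$, observation (α) says that $G_\delta$-dense sets have at least $\mathfrak m(\lambda)$ points. The next lemma says the same for every compact Abelian group of uncountable weight $\lambda$. The tool is a large product of small groups onto which the group maps.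

**Lemma 3.** *Let $N$ be a compact Abelian group with $w(N)=\lambda>\omega$, and let $D$ be $G_\delta$-dense in $N$. Then $|D|\ge\mathfrak m(\lambda)$.*

*Proof.* **Step 1: a large direct sum of cyclic groups in the dual.** We have $|\widehat N|=\lambda$. Let $Y$ be a maximal independent set of elements of $\widehat N$ of infinite or prime order. Every non-zero element of $\widehat N$ has a multiple of infinite or prime order; so a non-zero subgroup meeting $\langle Y\rangle$ trivially would contain an element by which $Y$ could be enlarged. Hence $\langle Y\rangle$ is essential in $\widehat N$. The inclusion of $\langle Y\rangle$ in its divisible hull extends to $\widehat N$ by injectivity of divisible groups, and the extension is injective because its kernel meets the essential subgroup $\langle Y\rangle$ trivially. The divisible hull of $\langle Y\rangle$ is a direct sum of $|Y|$ groups of the form $\mathbb Q$ or $\mathbb Z(p^\infty)$, of size at most $\omega\cdot|Y|$. So $\lambda\le\omega\cdot|Y|$, and as $\lambda>\omega$, $|Y|=\lambda$.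

**Step 2: dualize.** The subgroup $\langle Y\rangle=\bigoplus_{y\in Y}\langle y\rangle$ gives a continuous surjection $N\to\prod_{i<\lambda}C_i$, where each $C_i$ is $\mathbb T$ or some $\mathbb Z(p)$, hence compact metrizable with at least two points. The image $D'$ of $D$ is $G_\delta$-dense by (β), so by (α) it projects onto $\prod_{i\in B}C_i$ for every countable $B\subseteq\lambda$. Apply surjective maps of sets $C_i\to2$ coordinatewise. The image of $D'$ is an $\omega$-full subset of $2^\lambda$ of size $\le|D|$. $\square$

**Lemma 4.** *If $L$ is an infinite pseudocompact Abelian group, then $|L|$ is admissible.*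

*Proof.* Let $K$ be the completion of $L$ and $\lambda=w(K)\ge\omega$. If $\lambda>\omega$, then $\mathfrak m(\lambda)\le|L|\le|K|\le2^\lambda$ by Comfort–Ross and Lemma 3. If $\lambda=\omega$, then $K$ is metrizable, its points are $G_\delta$, and so $L=K$. An infinite compact group has no isolated points (otherwise it would be discrete, hence finite), so the compact metrizable space $L$ has size $\mathfrak c$. By (1), $\mathfrak m(\omega_1)=\mathfrak c\le2^{\omega_1}$, so $|L|$ is admissible. $\square$

## 6. What a pseudocompact topology forces: (a) ⇒ (d)

Let $G$ carry a pseudocompact group topology with completion $K$.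

**Step 1: condition (ii), for every $n$.** Each $nG$ is a continuous image of $G$, hence pseudocompact, so it is finite or has admissible size by Lemma 4. So (ii) holds whatever $m$ we choose.

**Step 2: the choice of $m$.** We choose $m$ so that further multiplication changes neither size nor weight. Let $m_1$ minimize $|nG|$ and $m_2$ minimize $w(nK)$ over $n\ge1$, and put $m=m_1m_2$. Since neither quantity increases on passing to subgroups,
$$|nmG|=|mG|,\qquad w(nmK)=w(mK)\qquad\text{for all }n\ge1. \tag{2}$$
If $mG$ is finite of order $q$, then $qmG=0$, so $|mG|=|qmG|=1$ and (i) holds with $mG=0$.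

From now on $mG$ is infinite, and so are all $nmG$. Put $M=mG$, $C=mK$, $\lambda=w(C)\ge\omega$. By (β) applied to $K\to mK$, $M$ is $G_\delta$-dense in the compact group $C$. By (2), $w(kC)=\lambda$ for all $k\ge1$. Also $|mG|\le|C|\le2^\lambda$ and $r_0(G)\ge r_0(M)$.

Suppose first that $\lambda>\omega$. We want $r_0(M)\ge\mathfrak m(\lambda)$. The obvious try is Lemma 3 for $M\subseteq C$, which gives $|M|\ge\mathfrak m(\lambda)$. This is not enough: the size of $M$ bounds its free rank only from above, and the points of $M$ may be mostly torsion. Free rank controls size only modulo torsion. To kill torsion one would like to multiply by an integer, but no single integer kills all of $t(M)$. The way out is a Baire-type argument for $G_\delta$-sets, which finds a large piece of $C$ on which one integer suffices.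

**Step 3 ($\lambda>\omega$): one integer works on a $G_\delta$-set.** Let $F\le M$ be generated by a maximal independent set of elements of infinite order, so $|F|\le\max(r_0(M),\omega)$ and $M/F$ is torsion. Put $M_n=\{x\in M:n!\,x\in F\}$ for $n\ge1$. Then $M=\bigcup_{n\ge1}M_n$. We claim that there are $n\ge1$ and a non-empty closed $G_\delta$-set $Z\subseteq C$ such that every non-empty $G_\delta$-set of $C$ contained in $Z$ meets $M_n$. Suppose not. Put $Z_0=C$. Given the non-empty closed $G_\delta$-set $Z_{n-1}$, failure of the claim for the pair $(n,Z_{n-1})$ gives a non-empty $G_\delta$-set inside $Z_{n-1}$ missing $M_n$, and (γ) gives a non-empty closed $G_\delta$-set $Z_n\subseteq Z_{n-1}$ with $Z_n\cap M_n=\emptyset$. By compactness $\bigcap_nZ_n$ is a non-empty $G_\delta$-set. It misses $\bigcup_nM_n=M$, contradicting $G_\delta$-density.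

**Step 4 ($\lambda>\omega$): from the set $Z$ to a subgroup.** Fix $n$ and $Z$ from Step 3, put $k=n!$, and pick $x\in Z=\bigcap_iO_i$ with $O_i$ open. Each $O_i$ contains $x+V_i$, where $V_i$ is a basic neighborhood of $0$ determined by finitely many characters, and $V_i$ contains the intersection of their kernels. Let $N$ be the intersection of the kernels of all these countably many characters. Then $N$ is a closed subgroup with $x+N\subseteq Z$; it is a $G_\delta$ in $C$; and $C/N$ embeds in $\mathbb T^\omega$, so it is compact metrizable.

The set $D=\{y\in N:x+y\in M_n\}$ is $G_\delta$-dense in $N$. Indeed, if $W\ne\emptyset$ is a $G_\delta$ in $N$, it is a $G_\delta$ in $C$, and $x+W$ is a $G_\delta$ in $C$ contained in $Z$, so it meets $M_n$.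

**Step 5 ($\lambda>\omega$): multiply by $k$ and count.** By (β), $kD$ is $G_\delta$-dense in $kN$. For $y\in D$ we have $k(x+y)\in F$, so $kD\subseteq F-kx$ and $|kD|\le|F|$. To apply Lemma 3 we need $w(kN)$. The map $c+N\mapsto kc+kN$ shows that $kC/kN$ is a continuous image of $C/N$, so it is compact metrizable and has countable dual. Hence $\widehat{kN}$ is the quotient of $\widehat{kC}$, which has size $w(kC)=\lambda>\omega$, by a countable subgroup. So $w(kN)=|\widehat{kN}|=\lambda$. Lemma 3 gives
$$\mathfrak m(\lambda)\le|kD|\le|F|\le\max(r_0(M),\omega).$$
As $\mathfrak m(\lambda)\ge\mathfrak c>\omega$, we get $r_0(M)\ge\mathfrak m(\lambda)$, and (i) holds with $\sigma=\lambda$. The stabilization (2) was used exactly here: without it, multiplication by $k$ could destroy the weight.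

**Step 6 ($\lambda=\omega$): the metrizable case.** Now points of $C$ are $G_\delta$, so $M=C$ is an infinite compact metrizable group and $|mG|=\mathfrak c\le2^{\omega_1}$. We show $r_0(C)\ge\mathfrak c=\mathfrak m(\omega_1)$, so that (i) holds with $\sigma=\omega_1$.

First, $C$ is not torsion. Otherwise $C=\bigcup_{n\ge1}C[n]$, and by Baire some closed subgroup $C[n]$ has interior, hence is open. Then $nC\cong C/C[n]$ is finite, while $nC=nmG$ is infinite.

Let $x\in C$ have infinite order and $Q=\overline{\langle x\rangle}$. A character of $Q$ is determined by its value at $x$, so $\chi\mapsto\chi(x)$ embeds $\widehat Q$ into $\mathbb T$, and $\widehat Q$ is infinite because $Q$ is. If this subgroup of $\mathbb T$ is not torsion, it contains a copy of $\mathbb Z$. If it is torsion, it is a subgroup of $\mathbb Q/\mathbb Z$; then either some $p$-component is infinite, hence equal to $\mathbb Z(p^\infty)$, or all are finite and infinitely many are non-zero, so the subgroup contains $\bigoplus_{p\in\Pi}\mathbb Z(p)$ with $\Pi$ infinite. Dually, $Q$ maps onto $\mathbb T$, or onto the $p$-adic integers $\mathbb Z_p$, or onto $\prod_{p\in\Pi}\mathbb Z(p)$. Each of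 these has size $\mathfrak c$ and countable torsion subgroup, namely $\mathbb Q/\mathbb Z$, $0$, $\bigoplus_{p\in\Pi}\mathbb Z(p)$ respectively, hence free rank $\mathfrak c$. Free rank does not increase under quotients or subgroups, so $r_0(G)\ge r_0(C)\ge r_0(Q)\ge\mathfrak c$. This proves (a) ⇒ (d).

## 7. Independent sets that contain limits of selections

Now we build. Take the test case of a free group of rank $\rho$ with $\mathfrak m(\sigma)\le\rho\le2^\sigma$, $\sigma$ uncountable. We look for an independent set $E\subseteq\mathbb T^\sigma$ of $\rho$ elements of infinite order such that every sequence of open sets has a convergent selection in $E$ with limit in $E$. Then $\langle E\rangle$ is a free group of rank $\rho$ with an ssp topology.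

Imitate $\Sigma$, but economically. A sequence together with its limit is, in each coordinate, a continuous function on $\omega+1$. Let $\Phi$ be the set of continuous functions $\omega+1\to\mathbb T$, and take an $\omega$-full $S\subseteq\Phi^\sigma$. Each $s\in S$ gives a convergent sequence of points $\alpha\mapsto s(\alpha)(n)$ with limit $\alpha\mapsto s(\alpha)(\omega)$, and $\omega$-fullness means that every convergent pattern on a countable set of coordinates is realized. By the next lemma, $S$ can have size $\le\mathfrak m(\sigma)\le\rho$.

**Lemma 5.** *If $1\le|X|\le\mathfrak c$ and $\sigma$ is infinite, then $X^\sigma$ has an $\omega$-full subset of size $\le\mathfrak m(\sigma)$.*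

*Proof.* Via a bijection $\sigma\times\omega\to\sigma$ there is an $\omega$-full subset of $2^{\sigma\times\omega}=(2^\omega)^\sigma$ of size $\mathfrak m(\sigma)$. It is $\omega$-full in $(2^\omega)^\sigma$, because $A\times\omega$ is countable for countable $A$. Apply a surjection $2^\omega\to X$ coordinatewise. $\square$

The points so obtained give convergent selections, but they need not be independent. For example, for $\sigma=\omega_1$ we may take for $S$ all $s$ with $s(\alpha)=0$ for all but countably many $\alpha$. Then the zero element of $\mathbb T^{\omega_1}$ is one of our points, and so is the element of order $2$ that equals $\tfrac12$ at one coordinate and $0$ elsewhere. The generated group is not free.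

A natural repair: a given sequence of open sets concerns only a countable set $A$ of coordinates. So keep $s$ on $A$, and overwrite it outside $A$ by something independent. But $A$ is not known in advance, and one modified copy for each pair $(s,A)$ costs up to $|S|\cdot\sigma^\omega$ points, while we may only assume $\rho\ge\mathfrak m(\sigma)$. For $\sigma=2^{\mathfrak c}$ and $\rho=\mathfrak c$ the hypothesis holds, as computed in Section 3, but $\sigma^\omega=2^{\mathfrak c}>\rho$. This is where the repair stops.

The idea that gets past this: it is not necessary to remember $A$. Cut $\sigma$ into $\omega_1$ blocks of size $\sigma$. Every countable $A$ lies in the union of the first $\xi$ blocks for some $\xi<\omega_1$, so $\omega_1$ cuts are enough, and $\omega_1\le\mathfrak c\le\mathfrak m(\sigma)$ is affordable. Before the cut copy $s$; after the cut write an independent tail. Any finite set of points has a common block lying after all their cuts, and there independence can be read off.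

The tails themselves must converge and must be independent together with their limits. In one variable the following sequences of integers do this: $v_0=(2,1,1,1,\dots)$, $v_1=(1,2,1,1,\dots)$, $v_2=(1,1,2,1,\dots)$, and so on, with limit $v_\omega=(1,1,1,\dots)$. In a relation $\sum_nc_nv_n=0$, a late coordinate gives $\sum_n c_n=0$; then coordinate $n$ gives $c_n=0$ for each $n<\omega$; and then $c_\omega=0$. This works over every commutative ring with $1\ne0$, even over $\mathbb Z/2$, where $v_0=(0,1,1,\dots)$.

**Lemma 6.** *Let either $C=\mathbb T$ and $R=\mathbb Z$, or $C=\mathbb Z(p^e)$ (discrete, $e\ge1$) and $R=\mathbb Z/p^e$. Let $\sigma$ be uncountable and $\mathfrak m(\sigma)\le\rho\le2^\sigma$. Then $C^\sigma$ contains disjoint sets $E,E^*$ of size $\rho$ such that $E\cup E^*$ is independent over $R$ (a basis of a free $R$-submodule), and every subgroup $H$ of $C^\sigma$ containing $E$ is ssp.*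

*Proof.* **Step 1: the index set and independent elements.** We need $\rho$ independent elements to build tails from. Let $\Phi$ be the set of continuous functions $\omega+1\to C$; then $1\le|\Phi|\le\mathfrak c$, and Lemma 5 gives an $\omega$-full $S\subseteq\Phi^\sigma$ with $|S|\le\mathfrak m(\sigma)$. Let $J=(S\times\omega_1)\sqcup P\sqcup P^*$ with $|P|=|P^*|=\rho$. As $\omega_1\le\mathfrak c\le\mathfrak m(\sigma)\le\rho$, we have $|J|=\rho\le2^\sigma$. By Hausdorff's theorem there are sets $D_i\subseteq\sigma$ $(i\in J)$ with
$$D_{i_0}\setminus(D_{i_1}\cup\dots\cup D_{i_r})\ne\emptyset\quad\text{for distinct }i_0,\dots,i_r. \tag{3}$$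
Let $g\in C$ be an element of infinite order if $C=\mathbb T$, and a generator if $C=\mathbb Z(p^e)$. In both cases $cg=0$ with $c\in R$ implies $c=0$. Let $e_i\in C^\sigma$ be $g$ on $D_i$ and $0$ elsewhere. Evaluating a relation $\sum_{j\le r}c_je_{i_j}=0$ at a point of the set in (3) gives $c_0g=0$, so $c_0=0$. Any of the indices can play the role of $i_0$, so $(e_i)_{i\in J}$ is $R$-independent.

**Step 2: independent convergent tails.** We turn each $e_i$ into a convergent sequence with limit. In $C^{\sigma\times\omega}$ put, for $i\in J$ and $n\le\omega$,
$$e_{i,n}(\beta,k)=v_n(k)\,e_i(\beta),\qquad v_n(k)=1+\delta_{nk}\ (n<\omega),\quad v_\omega(k)=1.$$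
At $(\beta,k)$ we have $e_{i,n}(\beta,k)=e_{i,\omega}(\beta,k)$ for all finite $n>k$, so $e_{i,n}\to e_{i,\omega}$ coordinatewise as $n\to\omega$. The family $(e_{i,n})_{i\in J,\,n\le\omega}$ is $R$-independent. Indeed, if a finite sum $\sum c_{i,n}e_{i,n}$ vanishes, then for each fixed $k$ we get $\sum_i\big(\sum_{n\le\omega}c_{i,n}v_n(k)\big)e_i=0$ in $C^\sigma$, so independence of $(e_i)$ gives $\sum_{n\le\omega}c_{i,n}v_n(k)=0$ for all $i$. Taking $k$ larger than all finite $n$ that occur gives $\sum_{n\le\omega}c_{i,n}=0$; then $k=n$ gives $c_{i,n}=0$ for each $n<\omega$, and so $c_{i,\omega}=0$. By a bijection $\sigma\times\omega\to\sigma$, regard the $e_{i,n}$ as elements of $C^\sigma$.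

**Step 3: cutting and pasting.** We join the patterns from $S$ to the tails. As $\sigma\ge\omega_1$, partition $\sigma=\bigsqcup_{\eta<\omega_1}I_\eta$ with bijections $b_\eta:\sigma\to I_\eta$. For $i=(s,\xi)\in S\times\omega_1$ and $n\le\omega$ define $x_{i,n}\in C^\sigma$ by
$$x_{i,n}(\alpha)=s(\alpha)(n)\ \text{ for }\alpha\in\bigcup_{\eta<\xi}I_\eta,\qquad x_{i,n}(b_\eta(\beta))=e_{i,n}(\beta)\ \text{ for }\eta\ge\xi,\ \beta<\sigma.$$
For $i\in P\sqcup P^*$ put $x_{i,n}(b_\eta(\beta))=e_{i,n}(\beta)$ for all $\eta$. In all cases $x_{i,n}\to x_{i,\omega}$ coordinatewise: before the cut because $s(\alpha)\in\Phi$ is continuous on $\omega+1$, after the cut by Step 2.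

The whole family $(x_{i,n})$ is $R$-independent: given a finite relation, choose $\eta<\omega_1$ with $\eta\ge\xi$ for every $\xi$ occurring in it. Restricted to $I_\eta$, and read through $b_\eta$, it becomes the same relation among the $e_{i,n}$, so all coefficients vanish. In particular the $x_{i,n}$ are pairwise distinct. Let
$$E=\{x_{i,n}:i\in J\setminus P^*,\ n\le\omega\},\qquad E^*=\{x_{i,n}:i\in P^*,\ n\le\omega\}.$$
They are disjoint, both have size $\rho$, and $E\cup E^*$ is independent over $R$.

**Step 4: every $H\supseteq E$ is ssp.** Non-empty open subsets of $H$ are traces of open subsets of $C^\sigma$. So let $(U_n)$ be a sequence of non-empty open subsets of $C^\sigma$. We claim that there are an infinite $J'\subseteq\mathbb N$ and $x_n\in U_n\cap E$ $(n\in J')$ converging to a point of $E$. This suffices: applied to constant sequences, the claim shows that $E$ is dense in $C^\sigma$, so for $n\notin J'$ we can also choose $x_n\in U_n\cap E\subseteq U_n\cap H$.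

To prove the claim, shrink $U_n$ so that membership in $U_n$ depends only on a finite set $F_n$ of coordinates. Pick $f_n\in U_n$ and let $A=\bigcup_nF_n$, which is countable. As $C^A$ is compact metrizable, there is $J'=\{j_0<j_1<\cdots\}$ such that $(f_{j_l}|_A)_l$ converges to some $f\in C^A$. Each $\alpha\in A$ lies in one block and $A$ is countable, so there is $\xi<\omega_1$ with $A\subseteq\bigcup_{\eta<\xi}I_\eta$. For each $\alpha\in A$ the function $l\mapsto f_{j_l}(\alpha)$, $\omega\mapsto f(\alpha)$ belongs to $\Phi$, so by $\omega$-fullness there is $s\in S$ with
$$s(\alpha)(l)=f_{j_l}(\alpha)\ (l<\omega),\qquad s(\alpha)(\omega)=f(\alpha)\qquad\text{for all }\alpha\in A.$$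
Let $i=(s,\xi)$. Then $x_{i,l}$ agrees with $f_{j_l}$ on $A\supseteq F_{j_l}$, so $x_{i,l}\in U_{j_l}\cap E$; put $x_{j_l}=x_{i,l}$. By Step 3 these points converge to $x_{i,\omega}\in E$. $\square$

The lemma allows any $H\supseteq E$. So the embedding of the remaining part of a group is a purely algebraic matter. The set $E^*$ is spare room for this.

## 8. Embedding groups of large free rank and bounded $p$-groups

**Proposition 7.** *Let $A$ be an Abelian group and $\sigma$ uncountable with $\mathfrak m(\sigma)\le r_0(A)$ and $|A|\le2^\sigma$. Then $A$ admits an ssp group topology.*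

*Proof.* We embed $A$ in $\mathbb T^\sigma$ so that the image contains the set $E$ of Lemma 6.

**Step 1: an essential subgroup.** Let $\rho=r_0(A)\le|A|\le2^\sigma$ and let $F\le A$ be the free group generated by a maximal independent set of elements of infinite order. Then $F\cap t(A)=0$. Every non-zero $a\in A$ has a non-zero multiple in $F\oplus t(A)$: if $a$ is not torsion, some $na$ with $n\ge1$ lies in $F$, and $na\ne0$.

**Step 2: embed $F$ and $t(A)$.** Take $E\subseteq\mathbb T^\sigma$ from Lemma 6 (with $C=\mathbb T$). Since $E$ is a basis of $\langle E\rangle$ of size $\rho$, there is an isomorphism $h:F\to\langle E\rangle$. Next, $t(\mathbb T^\sigma)$ is divisible, because $\mathbb T^\sigma$ is divisible and $nx\in t(\mathbb T^\sigma)$ implies $x\in t(\mathbb T^\sigma)$. Moreover $\mathbb T^\sigma[p]\cong\mathbb Z(p)^\sigma$ has size, hence dimension over $\mathbb Z/p$, equal to $2^\sigma$. So $t(\mathbb T^\sigma)\cong\bigoplus_p\mathbb Z(p^\infty)^{(2^\sigma)}$. Let $\Delta$ be the divisible hull of $t(A)$. As $t(A)$ is essential in it, $\Delta$ is torsion, and every element of prime order in $\Delta$ lies in $t(A)$. So $\Delta\cong\bigoplus_p\mathbb Z(p^\infty)^{(r_p)}$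 with $r_p=\dim A[p]\le|A|\le2^\sigma$. Comparing exponents, we get a monomorphism $g:t(A)\to t(\mathbb T^\sigma)$.

**Step 3: extend to $A$.** The map $h+g:F\oplus t(A)\to\mathbb T^\sigma$ is injective: if $h(f)+g(t)=0$, then $h(f)=-g(t)$ is a torsion element of the torsion-free group $\langle E\rangle$, so $h(f)=0=g(t)$ and $f=0=t$. Since $\mathbb T^\sigma$ is divisible, $h+g$ extends to a homomorphism $A\to\mathbb T^\sigma$. A non-zero element of its kernel would have a non-zero multiple in $F\oplus t(A)$, also in the kernel, which is impossible. So the extension is injective. Its image contains $E$, hence is ssp by Lemma 6; pull the topology back to $A$. $\square$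

**Proposition 8.** *Let $H=\bigoplus_{k=1}^e\mathbb Z(p^k)^{(\gamma_k)}$ with $\gamma_k\le\gamma_e=\beta$, where $\beta$ is admissible. Then $H$ admits an ssp group topology.*

*Proof.* The top layer carries the topology, and the lower layers are put in with the help of $E^*$. Let $\mathfrak m(\sigma)\le\beta\le2^\sigma$ with $\sigma$ uncountable, and take $E,E^*\subseteq\mathbb Z(p^e)^\sigma$ from Lemma 6 with $\rho=\beta$. Map $\mathbb Z(p^e)^{(\beta)}$ isomorphically onto $\langle E\rangle$. The remaining cyclic summands number at most $\beta$. Send a generator of one of order $p^k$ to $p^{e-k}y$, using distinct $y\in E^*$ for distinct summands; this is well defined since $p^k\cdot p^{e-k}y=0$. The resulting homomorphism is injective: by independence of $E\cup E^*$ over $\mathbb Z/p^e$, a relation between the images forces the coefficients of elements of $E$ to vanish modulo $p^e$, and forces $p^e\mid d\,p^{e-k}$, i.e. $p^k\mid d$, for each coefficient $d$ of an element $p^{e-k}y$. So $H$ is isomorphic to a subgroup of $\mathbb Z(p^e)^\sigma$ containing $E$. Apply Lemma 6. $\square$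

## 9. Splitting $G$ into blocks: (d) ⇒ (b)

By Lemma 2 it is enough to write $G$ as a finite direct sum of groups to which the two propositions apply. One might try to split off the layers $\mathbb Z(p^k)^{(\beta_k)}$ one by one and to topologize each separately. This fails for $\mathbb Z(2)^{(\omega)}\oplus\mathbb Z(4)^{(\mathfrak c)}$: the first summand is infinite and countable, so by Lemma 4 it admits no pseudocompact group topology at all, while the whole group satisfies (d). In Proposition 8 small layers are attached to a larger layer of higher exponent, and the proof below organizes all layers in this way.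

Let $m$ be as in (d).

**Step 1: separate a part of size $|mG|$.** *There is a decomposition $G=A\oplus B$ with $mB=0$, where $A=0$ if $mG=0$, and $|A|=|mG|$ if $mG\ne0$.*

If $mG=0$ take $A=0$, $B=G$. Otherwise fix $\sigma$ as in (i). Since $mG\cong G/G[m]$ with $G[m]$ torsion, $r_0(mG)=r_0(G)$, so $\mu:=|mG|\ge r_0(G)\ge\mathfrak m(\sigma)\ge\mathfrak c$. Choosing one preimage under multiplication by $m$ for each element of $mG$, we get a subgroup $G_0\le G$ of size $\le\mu$ with $mG_0=mG$. Then $G=G_0+G[m]$: for $x\in G$ there is $y\in G_0$ with $mx=my$, and $x-y\in G[m]$.

By Prüfer–Baer $G[m]=\bigoplus_{i\in I}\langle c_i\rangle$. As $|G_0\cap G[m]|\le\mu$ and each element involves finitely many $c_i$, there is $I_0\subseteq I$ with $|I_0|\le\mu$ and $G_0\cap G[m]\subseteq C_0:=\bigoplus_{i\in I_0}\langle c_i\rangle$. Put $A=G_0+C_0$ and $B=\bigoplus_{i\in I\setminus I_0}\langle c_i\rangle$, so $mB=0$. Then $A+B=G_0+G[m]=G$. If $y+c=b$ with $y\in G_0$, $c\in C_0$, $b\in B$, then $y=b-c\in G_0\cap G[m]\subseteq C_0$, so $b\in C_0\cap B=0$. Hence $G=A\oplus B$. Moreover $|A|\le\mu$, and $mA\supseteq mG_0=mG$ gives $|A|=\mu$.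

**Step 2: absorb the small layers into $A$ and topologize $A$.** By Prüfer–Baer, $B\cong\bigoplus\mathbb Z(p^k)^{(\beta_{p,k})}$, a finite direct sum over the pairs $(p,k)$ with $p$ prime, $k\ge1$ and $p^k\mid m$. Move into $A$ the summands with $\beta_{p,k}\le\mu$ (if $mG\ne0$), respectively with $\beta_{p,k}$ finite (if $mG=0$), and replace the corresponding $\beta_{p,k}$ by $0$. Afterwards each $\beta_{p,k}$ is $0$ or an infinite cardinal $>|A|$.

If $mG=0$, then $A$ is finite, and the discrete topology on it is ssp, since every sequence in a finite set has a constant subsequence. If $mG\ne0$, then still $|A|=\mu=|mG|\le2^\sigma$, and $r_0(A)=r_0(G)\ge\mathfrak m(\sigma)$ because $G/A$ is torsion; so $A$ admits an ssp group topology by Proposition 7.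

**Step 3: group the layers for one prime.** Fix a prime $p\mid m$, write $m=p^em'$ with $p\nmid m'$, and $\beta_k=\beta_{p,k}$ for $1\le k\le e$. Let $k_1>k_2>\dots>k_r$ be all $k$ with $\beta_k>0$ and $\beta_k>\beta_j$ for all $j>k$ (possibly $r=0$), and set $k_{r+1}=0$. For instance, if $e=3$ and $(\beta_1,\beta_2,\beta_3)=(2^{\mathfrak c},\omega,\mathfrak c)$, then $k_1=3$, $k_2=1$, and the blocks below are $\mathbb Z(p^2)^{(\omega)}\oplus\mathbb Z(p^3)^{(\mathfrak c)}$ and $\mathbb Z(p)^{(2^{\mathfrak c})}$.

The largest $k$ with $\beta_k>0$, if any, is $k_1$, so $\beta_k=0$ for $k>k_1$; if $r=0$, all $\beta_k=0$. We check that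
$$\beta_k\le\beta_{k_i}\quad\text{for }k_{i+1}<k\le k_i. \tag{4}$$
Otherwise let $k'$ be the largest $k$ with $k_{i+1}<k<k_i$ and $\beta_k>\beta_{k_i}$. For $j>k'$ we have $\beta_j\le\beta_{k_i}$: by maximality of $k'$ if $j<k_i$, trivially if $j=k_i$, and by the choice of $k_i$ if $j>k_i$. So $\beta_j\le\beta_{k_i}<\beta_{k'}$ for all $j>k'$, and $k'$ would be one of the listed numbers, although it lies strictly between $k_{i+1}$ and $k_i$, a contradiction. So the $p$-component of $B$ is $\bigoplus_{i=1}^rH_i$ with $H_i=\bigoplus_{k_{i+1}<k\le k_i}\mathbb Z(p^k)^{(\beta_k)}$.

**Step 4: each $\beta_{k_i}$ is admissible.** This is where condition (ii) enters. Put $n=p^{k_i-1}m'$, a divisor of $m$. The factor $m'$ kills the other primary components of $B$ and acts invertibly on the $p$-component, while $p^{k_i-1}\mathbb Z(p^j)$ is $0$ for $j<k_i$ and isomorphic to $\mathbb Z(p^{j-k_i+1})$ for $j\ge k_i$. Hence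
$$nG\cong nA\oplus\bigoplus_{j\ge k_i}\mathbb Z(p^{\,j-k_i+1})^{(\beta_j)}.$$
As $\beta_{k_i}=\max_{j\ge k_i}\beta_j$ is infinite and $>|A|$, we get $|nG|=\beta_{k_i}$. So $nG$ is infinite, and $\beta_{k_i}$ is admissible by (ii). By (4), Proposition 8 applies to $H_i$, with $k_i$ in the role of $e$ and with $\gamma_k=\beta_k$ for $k_{i+1}<k\le k_i$ and $\gamma_k=0$ for $k\le k_{i+1}$. So each $H_i$ admits an ssp group topology.

**Step 5: put the pieces together.** $G$ is the direct sum of $A$ and the finitely many groups $H_i$, over all primes $p\mid m$. The product topology is a Hausdorff group topology on $G$, and it is ssp by Lemma 2. This proves (d) ⇒ (b), and with Section 3 the circle (a) ⇒ (d) ⇒ (b) ⇒ (c′) ⇒ (c) ⇒ (a) is closed. $\blacksquare$
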